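# The spectrum of a moving root of unity: why the full group of the dihedral odometer has an AF $C^*$-algebra

## 1. Adding labels on the dyadic odometer

Let $X=\mathbb Z_2$ be the group of $2$-adic integers, seen as sequences $x=(x_k)_{k\ge1}$ with $x_k\in\mathbb Z/2^k$ and $x_{k+1}\equiv x_k \pmod{2^k}$, and let $Tx=x+1$. Split $X=U_0\sqcup U_1$ by parity. Consider a homeomorphism $g$ that agrees with one power of $T$ on $U_0$ and with one power of $T$ on $U_1$. We record it through the charts $T^l\colon U_0\to U_l$, $l=0,1$. If $g=T^{\gamma_l}$ on $U_l$ and $gU_l=U_{\pi(l)}$, then in charts $g$ becomes $T^{-\pi(l)}T^{\gamma_l}T^{l}$, a map of $U_0$ to itself, hence a power $S^{d_l}$ of $S:=T^2$. We write $g=(S^{d_0},S^{d_1};\pi)$.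

For $g=T$ itself, the label at $0$ is $T^{-1}T=1$ and the label at $1$ is $T\cdot T=S$. So
$$T=(1,S;(0\,1)),\qquad T^2=(S,S;1).$$
If $g'$ has labels $S^{d_l'}$, then $g'g$ has the label $S^{d'_{\pi(l)}+d_l}$ at $l$. Hence the sum of the exponents $d_0+d_1$ is additive under composition. It equals $1$ for $T$.

Does this number survive if we refine the partition? Replace parity by residues mod $2^k$, with charts $T^l$, $0\le l<2^k$, and labels in $\langle T^{2^k}\rangle$, and then pass to residues mod $2^{k+1}$. A cell $l$ with exponent $d$ splits into two cells $l+2^ki$, $i=0,1$. Their new exponents $e_i$ are given by $d+i=i'+2e_i$ with $i'\in\{0,1\}$. If $d$ is even, then $e_0=e_1=d/2$. If $d$ is odd, then $e_0=(d-1)/2$ and $e_1=(d+1)/2$. In both cases $e_0+e_1=d$. So the sum of exponents is a well-defined homomorphism $\varphi$ onto $\mathbb Z$ from the group $[[T]]$ of all homeomorphisms that are given by a power of $T$ on each residue class mod $2^k$, for some $k$.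

This matters for $C^*$-algebras. The map $\varphi$ induces a surjection $C^*([[T]])\to C^*(\mathbb Z)=C(\mathbb T)$. A finite-dimensional $C^*$-subalgebra of $C(\mathbb T)$ is spanned by projections, and the only projections of $C(\mathbb T)$ are $0$ and $1$. As the coordinate function has distance $1$ from the scalars, it cannot be approximated from finite-dimensional subalgebras. So $C^*([[T]])$ has a quotient that is not AF, and is not AF.

Now adjoin the reflection $Jx=-x$, which satisfies $JTJ=T^{-1}$. It preserves $U_0$ and $U_1$. Its label at $0$ is $J$ and its label at $1$ is $T^{-1}JT=T^{-2}J=S^{-1}J$, so $J=(J,S^{-1}J;1)$. As a check, $JT$ has label $S^{-1}J\cdot1$ at $0$ and $J\cdot S=S^{-1}J$ at $1$, so $JT=(S^{-1}J,S^{-1}J;(0\,1))$. Its square has labels $(S^{-1}J)^2=1$, as it must.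

With $J$ present, $T=(TJ)\cdot J$ is a product of two involutions, so every homomorphism to $\mathbb Z$ kills it. The obstruction above disappears. The question of this talk is whether anything else stands in the way: *is the full group $C^*$-algebra of the larger group an AF algebra?*

## 2. The dihedral action, its full group, and the statements

**The action.** Let $(n_k)_{k\in\mathbb N}$ be integers $\ge2$ with $n_k\mid n_{k+1}$ and $n_k\to\infty$. Put
$$X=\Big\{(x_k)_k\in\prod_k\mathbb Z_{n_k}: x_{k+1}\equiv x_k\pmod{n_k}\text{ for all }k\Big\},$$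
a Cantor space in the product topology and a compact group, and let $T(x)=x+1$, $J(x)=-x$. Since $J^2=1$ and $JTJ=T^{-1}$, these homeomorphisms define an action $\alpha$ on $X$ of the infinite dihedral group
$$D:=\mathbb Z\rtimes\mathbb Z_2=\langle T,J: J^2=1,\ JTJ=T^{-1}\rangle .$$
We write $U(k,l)=\{x\in X:x_k=l\}$ for $l\in\mathbb Z_{n_k}$.

**Topological full group.** $[[\alpha]]$ is the group of all homeomorphisms $g$ of $X$ for which there is a continuous $c_g\colon X\to D$ ($D$ discrete) with $g(x)=\alpha_{c_g(x)}(x)$ for all $x$. For example, in the dyadic case the map equal to $T$ on the even and to $T^{-1}$ on the odd integers lies in $[[\alpha]]$, and so does the map equal to $J$ on the even integers and to the identity on the odd ones. Let $\Gamma_k$ be the subgroup of those $g$ that admit a $c_g$ constant on each $U(k,l)$. Then $\Gamma_k\subset\Gamma_{k+1}$, because each $U(k,l)$ is a union of sets $U(k+1,l')$. A continuous $c_g$ is locally constant on a compact space and the sets $U(k,l)$ form a basis, so $\bigcup_k\Gamma_k=[[\alpha]]$. In particular $[[\alpha]]$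 is countable, since each $\Gamma_k$ is.

**Wreath products.** For $m\ge1$ let $L_m:=D\wr S_m=D^m\rtimes S_m$. Its elements are written $(d;\pi)$ with labels $d=(d_i)\in D^m$ and permutation part $\pi\in S_m$. Think of $(d;\pi)$ as the map $(i,x)\mapsto(\pi(i),d_ix)$ on $m$ copies ("sites") of a space on which $D$ acts. So $(d';\pi')(d;\pi)=(d'';\pi'\pi)$ with $d''_i=d'_{\pi(i)}d_i$.

**AF algebras.** A separable $C^*$-algebra is AF if it is the closure of an increasing union of finite-dimensional $C^*$-subalgebras. A $C^*$-algebra has *real rank zero* if its self-adjoint elements of finite spectrum are dense among the self-adjoint ones.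

For a discrete group $G$ we write $u_g$, or just $g$, for the canonical unitary in $C^*(G)$. If $H\le G$, then $C^*(H)\subset C^*(G)$.

The source of the problem is Eduardo Scarparo, "On the $C^*$-algebra generated by the Koopman representation of a topological full group", arXiv:1705.07665 (2017). It provides the facts that $\Gamma_k\simeq(\mathbb Z\rtimes\mathbb Z_2)^{n_k}\rtimes S_{n_k}$, that $C(X)\rtimes_\alpha(\mathbb Z\rtimes\mathbb Z_2)$ is AF, and that the abelianization of $[[\alpha]]$ is locally finite. Here are the results.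

**Theorem 1.** $C^*([[\alpha]])$ is an AF algebra, for every sequence $(n_k)$.

**Theorem 2 (dihedral odometers).** Let $H_1\ge H_2\ge\cdots$ be finite-index subgroups of $D$ with $[D:H_k]\to\infty$, and let $\alpha$ be the translation action of $D$ on the Cantor space $X=\varprojlim D/H_k$. The following are equivalent: (i) $C^*([[\alpha]])$ is AF; (ii) $C^*([[\alpha]])$ has real rank zero; (iii) the abelianization $[[\alpha]]_{ab}$ is a torsion group; (iv) $\alpha$ is not free; (v) no $H_k$ is infinite cyclic. In that case, up to an automorphism of $D$, $\alpha$ is conjugate to one of the actions of Theorem 1.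

The group $[[\alpha]]$ of Theorem 1 is not locally finite, since $T$ has infinite order, so Theorem 1 does not follow from an exhaustion by finite groups. It is amenable, as an increasing union of virtually abelian groups, so its full and reduced $C^*$-algebras agree.

We shall use the following standard facts.

1. Bratteli's local characterization (Trans. AMS 171 (1972), Thm 2.2): a separable $C^*$-algebra is AF iff every finite subset is contained, up to any $\varepsilon>0$, in a finite-dimensional $C^*$-subalgebra.
2. The Erdős–Turán inequality: there is an absolute constant $C$ such that for $z_1,\dots,z_n\in\mathbb T$, every arc $I$ (open, closed, half-open, or a point) and every $M\ge1$,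
$$\Big|\tfrac1n\#\{i:z_i\in I\}-\tfrac{|I|}{2\pi}\Big|\le C\Big(\tfrac1M+\sum_{j=1}^M\tfrac1j\Big|\tfrac1n\sum_iz_i^j\Big|\Big).$$
3. The Murnaghan–Nakayama rule: the value of the irreducible character $\chi_\lambda$ of a symmetric group at a permutation is a sum of signs, one for each way of successively removing from $\lambda$ rim hooks whose lengths are the cycle lengths, taken in a fixed order.
4. For $m\ge5$, every irreducible representation of $S_m$ of dimension $>1$ has dimension $\ge m-1$.
5. The complex Stiefel manifold $\mathrm{St}_i(\mathbb C^n)$ of isometries $\mathbb C^i\to\mathbb C^n$ is $2(n-i)$-connected: $\pi_l=0$ for $0\le l\le 2(n-i)$.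

## 3. One cell seen at a finer level

The whole of Theorem 1 will come from a statement about one copy of $D$ inside one wreath product.

**Proposition 3.** For every $\delta>0$ there is $m_0$ such that for all $m\ge m_0$ and every homomorphism $\iota\colon D\to L_m$ for which the permutation part of $\iota(T)$ is an $m$-cycle, there is a finite-dimensional $C^*$-subalgebra $E_0\ni1$ of $C^*(L_m)$ with $\iota(J)\in E_0$ and $\operatorname{dist}(\iota(TJ),E_0)\le\delta$.

In this section we prove that Proposition 3 implies Theorem 1.

**Step 3.1: $\Gamma_k$ is a wreath product.** This step gives generators of $\Gamma_k$. First, $T$ acts freely: $T^jx=x$ forces $n_i\mid j$ for all $i$, so $j=0$. Fix $k$ and put $n=n_k$. Since $T^jJ^\epsilon U(k,0)=U(k,j)$, the stabilizer of $U(k,0)$ in $D$ is $D_k:=\langle T^n,J\rangle\cong D$. It acts faithfully on $U(k,0)$. For $T^{nj}$ with $j\ne0$ this is the freeness of $T$. If $T^{nj}J$ were the identity on $U(k,0)$, then $2x=nj$ for all $x\in U(k,0)$. Comparing $x$ with $x+n\in U(k,0)$ gives $2n=0$ in $X$, which contradicts freeness.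

Let $g\in\Gamma_k$ with $c_g=\gamma_l$ on $U(k,l)$. Each $\gamma_l$ maps $U(k,l)$ onto some $U(k,\pi(l))$, and $\pi$ is a permutation because $g$ is bijective. For $0\le l<n$ the element $d_l:=T^{-\pi(l)}\gamma_lT^l$ stabilizes $U(k,0)$, so $d_l\in D_k$ and
$$g|_{U(k,l)}=T^{\pi(l)}d_lT^{-l}.$$
Conversely all data $(d;\pi)$ occur, and by faithfulness they are determined by $g$. So $\Gamma_k\cong D_k\wr S_n$. It is generated by $S_n=\{d_l=1\ \forall l\}$ and by the copy of $D_k$ acting on $U(k,0)$ and trivially elsewhere, because the conjugates of this copy under $S_n$ generate $D_k^n$. That copy is generated by two involutions $a_0,b_0$, coming from $J$ and $T^nJ$.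

**Step 3.2: the same copy of $D_k$ at a finer level.** This step produces a homomorphism $\iota$ as in Proposition 3. Let $k'>k$ and $n'=n_{k'}=nm$. Then $U(k,0)=\bigsqcup_{i=0}^{m-1}U(k',ni)$. Let $\Lambda$ be the group of homeomorphisms of $U(k,0)$, extended by the identity to $X$, of the form $T^{n\pi(i)}d_iT^{-ni}$ on $U(k',ni)$, with $\pi\in S_m$ and $d_i\in D_{k'}=\langle T^{n'},J\rangle\cong D$. As $D_{k'}$ acts faithfully on $U(k',0)$, we have $\Lambda\cong D\wr S_m=L_m$, and $\Lambda\subset\Gamma_{k'}$. The group $D_k$ acting on $U(k,0)$ lies in $\Lambda$: an element $\gamma\in D_k$ permutes the sets $U(k',ni)$ by some $\pi$, and $T^{-n\pi(i)}\gamma T^{ni}$ stabilizes $U(k',0)$. The permutation part of $T^n$ is $i\mapsto i+1$ mod $m$, an $m$-cycle. So the inclusion is a homomorphism $\iota\colon D\cong D_k\to\Lambda\cong L_m$, $T\mapsto T^n$, $J\mapsto J$, as in Proposition 3, with $\iota(J)=a_0$ and $\iota(TJ)=b_0$. Explicitly, the labels of $T^n$ are $1$ for $i<m-1$ and $T^{n}T^{n(m-1)}=T^{n'}$ for $i=m-1$. For $m=2$ and $n=1$ this is the $T=(1,S;(0\,1))$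 of Section 1.

**Step 3.3: from one cell to all of $\Gamma_k$.** This step builds a finite-dimensional algebra that nearly contains all generators of $\Gamma_k$. Let $\delta>0$, choose $k'$ with $m=n_{k'}/n_k\ge m_0(\delta)$, and take $E_0\subset C^*(\Lambda)\subset C^*(\Gamma_{k'})$ from Proposition 3. Let $w_l\in S_n\subset\Gamma_k$ be the transposition $(0\,l)$, with $w_0=1$, and put $E_l:=w_lE_0w_l^*\subset C^*(w_l\Lambda w_l^{-1})$. The group $w_l\Lambda w_l^{-1}$ is supported in $U(k,l)$, so for different $l$ these groups commute. Hence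
$$E_*:=\operatorname{span}\{x_0\cdots x_{n-1}:x_l\in E_l\}$$
is a finite-dimensional $*$-algebra. For $\varsigma\in S_n$ write $\varsigma w_l=w_{\varsigma(l)}\varsigma'$ with $\varsigma'\in S_n$. Since $\varsigma w_l(0)=\varsigma(l)=w_{\varsigma(l)}(0)$, we have $\varsigma'(0)=0$, so $\varsigma'$ is the identity on $U(k,0)$ and commutes with $\Lambda$. Therefore $\varsigma E_l\varsigma^{-1}=E_{\varsigma(l)}$, and $S_n$ normalizes $E_*$. So
$$E:=\operatorname{span}\{xu_\varsigma:x\in E_*,\ \varsigma\in S_n\}$$
is a finite-dimensional $*$-subalgebra, hence a finite-dimensional $C^*$-subalgebra, of $C^*([[\alpha]])$. As $1\in E_l$ for all $l$, it contains $S_n$ and $a_0$, and $\operatorname{dist}(b_0,E)\le\delta$.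

**Step 3.4: from generators to everything.** The generating set $S_n\cup\{a_0,b_0\}$ of $\Gamma_k$ is closed under inverses and within $\delta$ of $E$. Let $u_1\cdots u_\ell$ be a word in these generators, and choose $e_i\in E$ with $\|u_i-e_i\|\le\delta$. Then $\|e_i\|\le1+\delta$, and replacing the factors one at a time gives
$$\|u_1\cdots u_\ell-e_1\cdots e_\ell\|\le\ell\delta(1+\delta)^{\ell-1}.$$
Here $k$ is fixed and $\delta$ is arbitrary. So every finite subset of $\Gamma_k$, hence every finite subset of $\mathbb C\Gamma_k$, can be approximated arbitrarily well from finite-dimensional $C^*$-subalgebras of $C^*([[\alpha]])$. As $\bigcup_k\mathbb C\Gamma_k$ is dense, the same holds for every finite subset of $C^*([[\alpha]])$. This algebra is separable, so Bratteli's criterion (fact 1) shows that it is AF. $\square$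

It remains to prove Proposition 3. From now on we fix $m$ and $\iota$ and write
$$L=L_m,\qquad B=C^*(L),\qquad a=\iota(J),\qquad t=\iota(T).$$

## 4. $C^*(D\wr S_m)$ as an algebra of sections over a simplex

Let $W=\mathbb Z_2\wr S_m$ be the group of signed permutations, that is, labels in $\langle J\rangle$ together with $S_m$. Then $L=\mathbb Z^m\rtimes W$, where $\mathbb Z^m$ consists of the labels in $\langle T\rangle$. The group $W$ acts on $\mathbb T^m=\widehat{\mathbb Z^m}$ by permuting and inverting coordinates. With $\langle z,\ell\rangle=\prod_jz_j^{\ell_j}$ we have $\langle wz,w\ell\rangle=\langle z,\ell\rangle$. We identify $C^*(\mathbb Z^m)$ with $C(\mathbb T^m)$, so that $\ell$ is the function $z\mapsto\langle z,\ell\rangle$.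

**Step 4.1: irreducible representations are finite-dimensional.** We need this to use characters and Frobenius reciprocity. The algebra $C(\mathbb T^m)^W\subset C(\mathbb T^m)\subset B$ is central in $B$. So an irreducible representation (irrep) $\sigma$ of $B$ restricts to it as evaluation at an orbit $Wz$. The kernel of $\sigma|_{C(\mathbb T^m)}$ consists of the functions vanishing on some closed set $Y$. Each invariant $g$ has $g-g(z)\in\ker\sigma$, so $g=g(z)$ on $Y$. Since invariant functions separate orbits, $Y\subset Wz$. So $\sigma|_{C(\mathbb T^m)}$ factors through the finite-dimensional algebra $C(Wz)$, and as $B=\sum_{w\in W}C(\mathbb T^m)u_w$, the image of $B$ is finite-dimensional.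

**Step 4.2: the induced representations.** These will be the fibers. For $z\in\mathbb T^m$ let $\pi_z=\mathrm{Ind}_{\mathbb Z^m}^Lz$ on $\ell^2W$:
$$\pi_z(\ell)\delta_w=\langle wz,\ell\rangle\delta_w\quad(\ell\in\mathbb Z^m),\qquad\pi_z(w')\delta_w=\delta_{w'w}\quad(w'\in W).$$
Let $r_x\delta_w=\delta_{wx^{-1}}$ for $x\in W$. It commutes with left translations, and $r_x\pi_z(\ell)r_x^*\delta_w=\langle wxz,\ell\rangle\delta_w$. So
$$r_x\pi_zr_x^*=\pi_{xz}.\tag{1}$$

**Step 4.3: the fundamental simplex.** By (1) one point per orbit suffices. Let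
$$\Delta=\{(e^{\mathrm i\theta_1},\dots,e^{\mathrm i\theta_m}):0\le\theta_1\le\dots\le\theta_m\le\pi\}.$$
In the coordinates $\theta_j$ this is an $m$-simplex. It meets each $W$-orbit in exactly one point, so $\Delta\cong\mathbb T^m/W$. Its faces arise by turning some of the $m+1$ inequalities into equalities. The stabilizer $W_z$ of $z\in\Delta$ depends only on which $\theta_j$ are $0$, which are $\pi$, and which coincide, that is, only on the open face $F$ containing $z$. We write $W_F$ for it. By continuity, $F'\subset\overline F$ implies $W_{F'}\supset W_F$. The dimension of $F$ is the number of distinct values $\theta_j\in(0,\pi)$. For each such value one may invert all coordinates having it, independently, so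
$$|W/W_F|=|Wz|\ge2^{\dim F}.\tag{2}$$

**Step 4.4: the isomorphism.** We claim that $b\mapsto(z\mapsto\pi_z(b))$ is an isomorphism of $B$ onto
$$\mathcal A:=\{\Phi\in C(\Delta,\mathrm{End}(\ell^2W)):\Phi(z)\in r(W_z)'\ \text{for all }z\in\Delta\}.$$

*The image lies in $\mathcal A$.* Continuity in $z$ is clear for $b\in\mathbb CL$ and follows in general by uniform limits. For $x\in W_z$, (1) gives $r_x\pi_z(b)r_x^*=\pi_{xz}(b)=\pi_z(b)$.

*Injectivity.* If $b\ne0$, then $\sigma(b)\neq0$ for some irrep $\sigma$. It is finite-dimensional, so it contains a joint $\mathbb Z^m$-eigenvector, with character $z$, say. By Frobenius reciprocity $\sigma$ lies in $\pi_z$, and we may take $z\in\Delta$ since $\pi_{xz}\cong\pi_z$. So $\pi_z(b)\ne0$.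

*Fibers.* By Frobenius reciprocity,
$$\dim\pi_z(B)'=\dim\mathrm{Hom}_{\mathbb Z^m}(z,\pi_z|_{\mathbb Z^m})=\#\{w:wz=z\}=|W_z|=\dim\operatorname{span}r(W_z).$$
As $r(W_z)\subset\pi_z(B)'$, we get $\pi_z(B)'=\operatorname{span}r(W_z)$. By the bicommutant theorem in finite dimension, $\pi_z(B)=r(W_z)'$.

*Surjectivity.* The image is closed. A function $f\in C(\Delta)\cong C(\mathbb T^m)^W\subset B$ satisfies $\pi_z(f)=f(z)1$. Let $\Phi\in\mathcal A$ and $\epsilon>0$. For each $z_0\in\Delta$ there is $b_{z_0}\in B$ with $\pi_{z_0}(b_{z_0})=\Phi(z_0)$, by the statement on fibers, and $\|\pi_z(b_{z_0})-\Phi(z)\|<\epsilon$ for $z$ near $z_0$. Take a finite subcover and a subordinate partition of unity $(f_i)$. Then $b=\sum_if_ib_{z_i}\in B$ satisfies $\|\pi_z(b)-\Phi(z)\|\le\epsilon$ for all $z\in\Delta$. This proves the claim.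

**Step 4.5: irreps inside a fiber.** Let $z$ lie in the open face $F$. For $\tau\in\mathrm{Irr}(W_F)$ put $\mathcal H_\tau=\mathrm{Hom}_{W_F}(\tau,\ell^2W)$, with $W_F$ acting on $\ell^2W$ by $r$. Then $\pi_z(B)=r(W_F)'=\bigoplus_\tau\mathrm{End}(\mathcal H_\tau)$, so each $\mathcal H_\tau$ carries an irrep $\sigma_{z,\tau}$ of $L$. As $r|_{W_F}$ is $|W/W_F|$ copies of the regular representation, (2) gives
$$\dim\sigma_{z,\tau}=\dim\tau\,|W/W_F|\ge2^{\dim F}.\tag{3}$$

For $m=1$ we have $W=\mathbb Z_2$ and $\Delta=[0,\pi]$, and the claim says that $C^*(D)$ is the algebra of continuous functions $[0,\pi]\to M_2(\mathbb C)$ whose values at $0$ and $\pi$ commute with the flip of the two basis vectors. Interior points give the two-dimensional irreps, and each endpoint gives two characters.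

## 5. Why the obvious cuts are not available

One might hope that the algebras $C^*(\Gamma_k)\cong C^*(L_{n_k})$ are themselves AF. They are not. Take the central element $f=\sum_j2\cos\theta_j\in C(\mathbb T^m)^W\subset B$, with $\pi_z(f)=f(z)1$. If $B$ were AF, there would be a self-adjoint $x\in B$ of finite spectrum with $\|x-f\|<1$. The eigenvalues of $\pi_z(x)$ depend continuously on $z$ and stay in a finite set, so they are constant on the connected $\Delta$. But $f(z)$ runs from $2m$ to $-2m$, a contradiction. So the approximation has to use the passage from $\Gamma_k$ to a much finer $\Gamma_{k'}$, as Proposition 3 does.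

What happens to $T$ under this passage? Take the $\iota$ of Step 3.2: $\iota(T)$ has the label $T$ at one site, the label $1$ at all others, and as permutation part the $m$-cycle $c\colon i\mapsto i+1$. Then $t^m$ has all labels $T$ and trivial permutation part. In $\pi_z$, $t$ maps $\delta_w$ to a phase times $\delta_{cw}$, and $t^m\delta_w=\prod_j(wz)_j\,\delta_w=e^{\mathrm i\Theta}\delta_w$ with $\Theta=\pm\theta_1\pm\dots\pm\theta_m$. On the span of $\delta_w,\delta_{cw},\dots,\delta_{c^{m-1}w}$ the operator $t$ is a weighted cyclic shift with $t^m=e^{\mathrm i\Theta}$. Its spectrum is invariant under multiplication by $e^{2\pi\mathrm i/m}$, since conjugating by a diagonal unitary multiplies $t$ by this number. So its eigenvalues are *all* $m$-th roots of $e^{\mathrm i\Theta}$, each once. In each fiber $\pi_z$ the spectrum of $t$ is spread evenly over the circle, and it rotates as $z$ moves.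

If the spectrum of $t$ had gaps, we could cut the circle into short arcs by spectral projections of $t$, and $t$ would be close to a linear combination of them. To respect $a$ we should cut symmetrically. Put
$$\hat\theta:=\arccos\tfrac{t+t^*}2\in B,\qquad A^\pm:=\tfrac{1\pm u_a}2,$$
where $\hat\theta$ has spectrum in $[0,\pi]$. Since $ata=t^*$, $\hat\theta$ commutes with $u_a$ and with $t$. The obvious cut is $1_{[0,s]}(\hat\theta)$ for $0<s<\pi$.

This is exactly where the attempt stops: *for the $\iota$ above, $1_{[0,s]}(\hat\theta)$ does not belong to $B$*. To see it, let $\theta_1=\dots=\theta_m=\theta$ and look at the span of $\delta_1,\delta_c,\dots,\delta_{c^{m-1}}$. There $t$ has the eigenvalues $e^{\mathrm i(\theta+2\pi k/m)}$, $0\le k<m$, and the rank of $1_{[0,s]}(\hat\theta)$ is the number of them on the closed arc $\{e^{\mathrm i\varphi}:|\varphi|\le s\}$. When $\theta$ increases past $s$, the point $k=0$ leaves the arc. A point that enters at $-s$ at the same moment was already counted at $\theta=s$. So the rank drops by one immediately after $\theta=s$,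 and the projection is not continuous in $z$.

We can ask for less. It will turn out (Section 9) that for the finite-dimensional algebra it is enough to have, for suitable $s$ and small $\eta$, a projection $p\in B$ with
$$1_{[0,s-2\eta]}(\hat\theta)A^+\le p\le1_{[0,s+2\eta]}(\hat\theta)A^+\quad\text{in every }\pi_z,\ z\in\Delta.\tag{4}$$
Such a $p$ is free to do anything on the window $(s-2\eta,s+2\eta]$, so continuity is no longer absurd. But it is still a real demand. For $m=1$, $\iota=\mathrm{id}$ and $2\eta<s<\pi-2\eta$, (4) forces $\operatorname{rank}\pi_z(p)=1$ for $\theta\le s-2\eta$ and $0$ for $\theta>s+2\eta$, whereas the rank of a continuous projection over $[0,\pi]$ is constant. So no such $p$ exists.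

This shows what has to be found. A projection $p\in B$ has a rank in every irrep of $L$, and these ranks must fit together over all of $\Delta$, including the points where the fiber breaks up into small irreps. By (4) the rank must be close to $\frac s{2\pi}\dim\sigma$ if the eigenvalues of $\sigma(t)$ are evenly spread. In a one-dimensional $\sigma$ it must be exactly $1$ or $0$, according to whether $\sigma\circ\iota$ is trivial or not. We proceed as follows. Section 6 shows that in *every* irrep of dimension $>1$ the eigenvalues are almost evenly spread. Section 7 writes down, from finite subgroups of $L$, a projection $R$ over $B$ with the right ranks, and with no relation to $\hat\theta$. Section 8 moves $R$ into the window by a partial isometry, built skeleton by skeleton over $\Delta$. For this the ranks need some room, which must grow with the dimension of the face.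

## 6. Eigenvalues of long cycles in the irreps of $D\wr S_m$

Irreps of $D$ have dimension $\le2$: there are the four characters $J,TJ\mapsto\pm1$, for which $T\mapsto\pm1$, and the representations $\rho_\varphi$, $0<\varphi<\pi$, with $T=\mathrm{diag}(e^{\mathrm i\varphi},e^{-\mathrm i\varphi})$ and $J=\begin{pmatrix}0&1\\1&0\end{pmatrix}$.

**Step 6.1: the list of irreps of $L$.** We need it to bound traces. Every irrep of $L$ has the form
$$\sigma=\mathrm{Ind}_H^L(\tilde\rho\otimes\lambda),\qquad\{1,\dots,m\}=\bigsqcup_{j=1}^p\Omega_j,\quad|\Omega_j|=m_j\ge1,\quad H=D^m\rtimes\prod_j\mathrm{Sym}(\Omega_j).$$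
Here $\rho_1,\dots,\rho_p$ are pairwise inequivalent irreps of $D$ on spaces $V_{\rho_j}$, $\tilde\rho$ is the natural representation of $H$ on $\bigotimes_jV_{\rho_j}^{\otimes\Omega_j}$ (labels act on their tensor factor, permutations permute the factors), and $\lambda=\bigotimes_j\lambda_j$ with $\lambda_j\in\mathrm{Irr}(\mathrm{Sym}(\Omega_j))$.

To prove this, note that $\sigma|_{D^m}$ is finite-dimensional, so it is a direct sum of irreps of $D^m$, and these are outer tensor products of irreps of $D$. The group $L$ permutes the $D^m$-isotypic components, transitively by irreducibility. Fix one, $\mathcal V$, of type $\rho_1'\otimes\dots\otimes\rho_m'$, and let the $\Omega_j$ be the sets on which $i\mapsto[\rho_i']$ is constant. The stabilizer of the type is $H$, so $\sigma=\mathrm{Ind}_H^L\mathcal V$ with $\mathcal V$ irreducible. The type extends to $H$ as $\tilde\rho$, and $\mathcal V\cong\tilde\rho\otimes\mathrm{Hom}_{D^m}(\tilde\rho,\mathcal V)$ as representations of $H$. On the second factor $D^m$ acts trivially, so it is an irrep $\lambda$ of $H/D^m=\prod_j\mathrm{Sym}(\Omega_j)$.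

Consequently
$$\dim\sigma=\frac{m!}{\prod_jm_j!}\prod_j(\dim\rho_j)^{m_j}\dim\lambda_j.$$
For $m=2$ this gives dimension $8$ for two different $\rho_\varphi,\rho_\psi$, dimension $4$ for $\rho_\varphi$ together with a character and also for $\rho_\varphi$ twice, dimension $2$ for two different characters, and $4\cdot2=8$ one-dimensional representations.

**Step 6.2: small dimensions.** *If $m\ge5$ and $\dim\sigma>1$, then*
$$\dim\sigma\ge m-1.\tag{5}$$
If $p\ge2$, the multinomial coefficient is at least $m$. If $p=1$ and $\dim\rho_1=2$, then $\dim\sigma\ge2^m$. If $p=1$ and $\dim\rho_1=1$, then $\dim\lambda_1=\dim\sigma>1$, so $\dim\lambda_1\ge m-1$ by fact 4.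

The one-dimensional representations of $L$, called *characters* below, take values $\pm1$, since $L$ is generated by involutions. They are determined by their values on $J$ at one site, on $TJ$ at one site, and on a transposition, so there are at most $8$ of them.

**Lemma 4.** Let $g=(d;\pi)\in L$, where $\pi$ has at most $q$ cycles, each of length $\ge m/Q$ ($Q\ge1$). Then $|\operatorname{tr}\sigma(g)|\le(2qQ)^q$ for every irrep $\sigma$.

*Proof.* The point is that the bound does not depend on $m$. In the formula for the induced character, the cosets of $H$ correspond to ordered partitions $(\Omega'_j)_j$ of $\{1,\dots,m\}$ with $|\Omega_j'|=m_j$, and only those with all $\Omega_j'$ $\pi$-invariant contribute. Such a partition distributes the cycles of $\pi$ over $p$ nonempty blocks. So there are none if $p>q$, and otherwise at most $p^q\le q^q$.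

Each term is a product over $j$ of a trace on a tensor power of $V_{\rho_j}$ and a value $\chi_{\lambda_j}(\pi_j)$, where $\pi_j$ has the cycles of $\pi$ in $\Omega_j'$. The trace of a permutation of tensor factors with labels is the product over its cycles of $\operatorname{tr}\rho_j$ of the cycle product (the product of the labels around the cycle). Each such factor has modulus at most $2$. So together these traces contribute at most $2^q$.

By the Murnaghan–Nakayama rule (fact 3), $|\chi_{\lambda_j}(\pi_j)|$ is at most the number of ways of successively removing rim hooks of the cycle lengths from $\lambda_j$. We claim that *a partition of $M$ has at most $M/\ell$ removable rim hooks of length $\ell$*. Encode a partition $\mu_1\ge\dots\ge\mu_b\ge0$ by its set of beta-numbers $\beta=\{\mu_i+b-i\}$. Removing a rim hook of length $\ell$ means replacing some $x\in\beta$ with $x\ge\ell$, $x-\ell\notin\beta$ by $x-\ell$. For instance, $(3,1)$ has $\beta=\{4,1\}$, and its only removable rim hook of length $2$ is $4\mapsto2$, leaving $\{2,1\}$, that is, $(1,1)$. Let $x_1,\dots,x_w$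 be distinct admissible elements. The numbers $x_i-\ell$ are distinct and not in $\beta$, so after some of the replacements the others are still admissible. All $w$ can be performed successively, each lowering the size of the partition by $\ell$, so $w\ell\le M$. This proves the claim.

Hence each removal of a hook of length $\ge m/Q$ from a partition of a number $\le m$ offers at most $m/(m/Q)=Q$ choices. There are at most $q$ removals in total, so $\prod_j|\chi_{\lambda_j}(\pi_j)|\le Q^q$. Altogether $|\operatorname{tr}\sigma(g)|\le q^q2^qQ^q$. $\square$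

Let $c\in S_m\subset L$ be an $m$-cycle, and let $k_0\in S_m$ have exactly two cycles, supported on $\{1,\dots,\lfloor m/2\rfloor\}$ and on the complement.

**Lemma 5.** For each $\varepsilon>0$ there is $m_1(\varepsilon)\ge5$ such that for $m\ge m_1(\varepsilon)$, every $g\in\{t,c,k_0\}$, every irrep $\sigma$ with $\dim\sigma>1$ and every arc $I\subset\mathbb T$ (possibly a point), the number $N_I$ of eigenvalues of $\sigma(g)$ in $I$, with multiplicity, satisfies
$$\Big|N_I-\tfrac{|I|}{2\pi}\dim\sigma\Big|\le\varepsilon\dim\sigma.$$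
The number $m_1(\varepsilon)$ does not depend on $\iota$.

*Proof.* By the Erdős–Turán inequality (fact 2),
$$\Big|\frac{N_I}{\dim\sigma}-\frac{|I|}{2\pi}\Big|\le C\Big(\frac1M+\sum_{j=1}^M\frac1j\,\frac{|\operatorname{tr}\sigma(g^j)|}{\dim\sigma}\Big).$$
The permutation part of $g$ has at most two cycles, each of length at least $\lfloor m/2\rfloor$. In the $j$-th power a cycle of length $\ell$ splits into $\gcd(\ell,j)\le j$ cycles of equal length. So for $1\le j\le M$ the permutation part of $g^j$ has at most $2M$ cycles, each of length $\ge\lfloor m/2\rfloor/M\ge m/(3M)$. By Lemma 4 with $q=2M$, $Q=3M$ and by (5), each quotient in the sum is at most $(12M^2)^{2M}/(m-1)$. Choose $M\ge2C/\varepsilon$, so that $C/M\le\varepsilon/2$. Then choose $m$ so large that $CM(12M^2)^{2M}/(m-1)\le\varepsilon/2$. $\square$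

**Step 6.3: eigenvalues of $\hat\theta$ on $A^+$.** We translate Lemma 5 into the ranks that (4) involves. For an irrep $\sigma$ and $Z\subset[0,\pi]$ let $N_\sigma^+(Z)$ be the rank of $1_Z(\sigma(\hat\theta))\sigma(A^+)$. Let $\Xi$ be the set of characters $\chi$ of $L$ with $\chi\circ\iota=1$, so $|\Xi|\le8$. Let $0\le\gamma<\pi$.

If $\dim\sigma=1$, then $\sigma(\hat\theta)\in\{0,\pi\}$, and it is $0$ iff $\sigma(t)=1$. So
$$N_\sigma^+([0,\gamma])=1\ \text{ if }\sigma\in\Xi,\qquad N_\sigma^+([0,\gamma])=0\ \text{ otherwise}.\tag{6}$$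
If $\dim\sigma>1$ and $m\ge m_1(\varepsilon)$, then
$$\Big|N_\sigma^+([0,\gamma])-\frac\gamma{2\pi}\dim\sigma\Big|\le2\varepsilon\dim\sigma.\tag{7}$$
To see (7), decompose $\sigma\circ\iota$ into irreps of $D$. On each $\rho_\varphi$ we have $\hat\theta=\varphi$, and $A^+$ has rank one there. Characters of $D$ with $T\mapsto-1$ have $\hat\theta=\pi>\gamma$. Of those with $T\mapsto1$, only the trivial one contributes to $A^+$. So $N_\sigma^+([0,\gamma])$ is the number of eigenvalues $e^{\mathrm i\varphi}$ of $\sigma(t)$ with $0<\varphi\le\gamma$, plus the multiplicity of the trivial character of $D$. The latter is at most the multiplicity of the eigenvalue $1$ of $\sigma(t)$. Apply Lemma 5 to the arc $0<\varphi\le\gamma$ and to the point $1$.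

## 7. A projection with prescribed ranks

**Lemma 6.** Let $0<s<\pi$, $\varepsilon>0$, $m\ge m_1(\varepsilon)$. There is a projection $R\in M_\nu(B)$, $\nu\le9$, with: $\operatorname{rank}\sigma(R)=1$ for $\sigma\in\Xi$; $\operatorname{rank}\sigma(R)=0$ for the other characters $\sigma$; and $|\operatorname{rank}\sigma(R)-\frac s{2\pi}\dim\sigma|\le11\varepsilon\dim\sigma$ if $\dim\sigma>1$.

*Proof.* We produce the bulk of the rank from the finite-order element $c$, whose spectral projections *do* lie in $B$, and then correct the ranks at the characters.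

**Step 7.1: the bulk.** Let $e_{\rm triv},e_{\rm sgn}\in\mathbb C[S_m]$ be the central projections of the trivial and the sign character of $S_m$. Let $I=\{e^{\mathrm i\varphi}:0\le\varphi<s\}$ and
$$f:=1_I(u_c)(1-e_{\rm triv}-e_{\rm sgn}),$$
a projection in $\mathbb C[S_m]\subset B$. Characters of $L$ restrict to $S_m$ as trivial or sign, so $f$ vanishes on them. If $\dim\sigma>1$, the ranks of $\sigma(e_{\rm triv})$ and $\sigma(e_{\rm sgn})$ are at most the multiplicities of the eigenvalue $1$ of $\sigma(c)$ and of $(\sigma\otimes\mathrm{sgn})(c)$, where $\mathrm{sgn}$ is pulled back to $L$. By Lemma 5 these are $\le\varepsilon\dim\sigma$. Lemma 5 for the arc $I$ adds another $\varepsilon\dim\sigma$, so $|\operatorname{rank}\sigma(f)-\frac s{2\pi}\dim\sigma|\le3\varepsilon\dim\sigma$.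

**Step 7.2: the correction at the characters.** We want projections of rank $1$ in exactly one character and of small relative rank in all large irreps. Let $i=\lfloor m/2\rfloor\ge2$ and
$$K=\big(\langle J\rangle\wr\mathrm{Sym}\{1,\dots,i\}\big)\times\big(\langle TJ\rangle\wr\mathrm{Sym}\{i+1,\dots,m\}\big).$$
This is a finite subgroup of $L$ that contains $k_0$. It contains $J$ at one site, $TJ$ at one site and a transposition, so a character of $L$ that is trivial on $K$ is trivial. For $\chi\in\Xi$ let
$$p_\chi=|K|^{-1}\sum_{g\in K}\chi(g)u_g,$$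
a projection with $\operatorname{rank}\sigma(p_\chi)=\dim(\sigma\otimes\chi)^K$. For characters $\sigma$ this is $1$ if $\sigma=\chi$ and $0$ otherwise. If $\dim\sigma>1$, it is at most the multiplicity of the eigenvalue $1$ of $(\sigma\otimes\chi)(k_0)$, so it is $\le\varepsilon\dim\sigma$ by Lemma 5.

Let $R=f\oplus\bigoplus_{\chi\in\Xi}p_\chi$. The errors add up to at most $(3+8)\varepsilon\dim\sigma$. $\square$

## 8. Interpolating projections

**Lemma 7.** For every $\eta>0$ there is $m_2(\eta)$ such that for all $m\ge m_2(\eta)$ (and all $\iota$) and all $s$ with $2\eta<s<\pi-2\eta$ there is a projection $p\in B$ with, in every $\pi_z$, $z\in\Delta$,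
$$1_{[0,s-2\eta]}(\hat\theta)A^+\le p\le1_{[0,s+2\eta]}(\hat\theta)A^+.$$

*Proof.* Let $\varepsilon=\eta/200$, choose $m_2\ge m_1(\varepsilon)$ with $\sqrt{m_2-1}\ge12/\eta$, let $m\ge m_2$, and take $R\in M_\nu(B)$ from Lemma 6.

**Step 8.1: room for the ranks.** This step compares the ranks of $R$ with those of the two ends of the window. Let $z$ lie in an open face $F$, let $\sigma=\sigma_{z,\tau}$ and $k_\sigma=\operatorname{rank}\sigma(R)$. We claim
$$N_\sigma^+([0,s-\eta])+\tfrac12\dim F\le k_\sigma\le N_\sigma^+([0,s+\eta])-\tfrac12\dim F.\tag{8}$$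
If $\dim\sigma=1$, then $\dim F=0$ by (3), and $N_\sigma^+([0,s-\eta])=k_\sigma=N_\sigma^+([0,s+\eta])$ by (6) and Lemma 6. If $\dim\sigma>1$, then by (7) and Lemma 6 both $k_\sigma-N_\sigma^+([0,s-\eta])$ and $N_\sigma^+([0,s+\eta])-k_\sigma$ are at least $\dim\sigma(\frac\eta{2\pi}-13\varepsilon)$. Since $\frac1{2\pi}-\frac{13}{200}>0.09>\frac1{12}$, and since $\dim\sigma\ge\max(m-1,2^{\dim F})\ge\sqrt{(m-1)2^{\dim F}}$ by (5) and (3), this is at least
$$\tfrac\eta{12}\dim\sigma\ge\tfrac\eta{12}\sqrt{m-1}\,2^{\dim F/2}\ge2^{\dim F/2}\ge\tfrac12\dim F.$$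

**Step 8.2: a fine triangulation with a gap over each simplex.** Globally $\hat\theta$ has no gap in the window, but locally it has, and we choose gaps so that they are nested correctly along faces. Take an iterated barycentric subdivision of $\Delta$. Every open simplex of it lies in one open face of $\Delta$. Choose it so fine that
$$\|\pi_z(\hat\theta)-\pi_{z'}(\hat\theta)\|<\frac\eta{4(m+1)(|W|+1)}\quad\text{for }z,z'\text{ in a common simplex.}$$
For $0\le j\le m$ put
$$I_j^-=\Big(s-\eta-\tfrac{(j+1)\eta}{m+1},\ s-\eta-\tfrac{j\eta}{m+1}\Big),\qquad I_j^+=\Big(s+\eta+\tfrac{j\eta}{m+1},\ s+\eta+\tfrac{(j+1)\eta}{m+1}\Big).$$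
For each closed $j$-simplex $\Sigma$ there are $\gamma_\Sigma^\pm\in I_j^\pm$ that are not in the spectrum of $\pi_z(\hat\theta)$ for any $z\in\Sigma$. To see this, fix $z_0\in\Sigma$. The at most $|W|$ eigenvalues of $\pi_{z_0}(\hat\theta)$ leave in $I_j^\pm$ an open subinterval of length at least $\frac\eta{(m+1)(|W|+1)}$ free of them. Let $\gamma_\Sigma^\pm$ be its midpoint. Its distance to the spectrum of $\pi_{z_0}(\hat\theta)$ is at least $\frac\eta{2(m+1)(|W|+1)}$, and on $\Sigma$ the spectrum moves by less than half of that. Hence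
$$P_\Sigma^\pm(z):=1_{[0,\gamma_\Sigma^\pm)}(\pi_z(\hat\theta))\,\pi_z(A^+)$$
is a norm continuous projection on $\Sigma$ (on the spectra in question, $1_{[0,\gamma_\Sigma^\pm)}$ agrees with a continuous function). Also $P_\Sigma^-\le P_\Sigma^+$ and $P_\Sigma^\pm(z)\in\pi_z(B)=r(W_z)'$.

If $\Sigma'$ is a proper face of $\Sigma$, then the dimension of $\Sigma'$ is smaller, so $\gamma_\Sigma^-<\gamma_{\Sigma'}^-$ and $\gamma_{\Sigma'}^+<\gamma_\Sigma^+$. So on $\Sigma'$
$$P_\Sigma^-\le P_{\Sigma'}^-,\qquad P_{\Sigma'}^+\le P_\Sigma^+.\tag{9}$$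
The window gets wider as the dimension of the simplex grows.

**Step 8.3: the extension problem.** We construct a continuous map $S\colon\Delta\to\mathrm{Hom}((\ell^2W)^\nu,\ell^2W)$ such that for every closed simplex $\Sigma$ of the subdivision and every $z\in\Sigma$:

- $S(z)^*S(z)=\pi_z(R)$;
- $P_\Sigma^-(z)\le S(z)S(z)^*\le P_\Sigma^+(z)$;
- $S(z)$ intertwines the actions $r$ of $W_z$.

We use induction over skeleta. Let $\Sigma$ be a $j$-simplex whose interior lies in the open face $F$, so $j\le\dim F$, and suppose that $S$ is given on $\partial\Sigma$. By (9), the second condition for the faces of $\Sigma$ implies the one for $\Sigma$ on $\partial\Sigma$. Because $W_z\supset W_F$ for $z\in\Sigma\subset\overline F$, the map $S$ is $W_F$-equivariant on $\partial\Sigma$. We must extend it over $\Sigma$ with $W_F$-equivariance. At interior points of $\Sigma$ we have $W_z=W_F$, so this is the third condition.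

Decompose by $\tau\in\mathrm{Irr}(W_F)$. The projections $\pi_z(R)$ and $P_\Sigma^\pm(z)$ commute with $W_F$ for all $z\in\Sigma$. So they give continuous projections $R_\tau(z)\in\mathrm{End}(\mathcal H_\tau^\nu)$ and $P_\tau^\pm(z)\in\mathrm{End}(\mathcal H_\tau)$, $z\in\Sigma$, of constant ranks $k$ and $N^\pm$, and $S$ decomposes accordingly. At an interior point these are ranks in the irrep $\sigma=\sigma_{z,\tau}$. As $\gamma_\Sigma^-<s-\eta$ and $\gamma_\Sigma^+>s+\eta$, we have $N^-\le N_\sigma^+([0,s-\eta])$ and $N^+\ge N_\sigma^+([0,s+\eta])$, so (8) gives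
$$N^-+\tfrac12\dim F\le k\le N^+-\tfrac12\dim F.\tag{10}$$
Since $\Sigma$ is contractible, the Hermitian bundles $\operatorname{ran}R_\tau$, $\operatorname{ran}P_\tau^-$ and $\operatorname{ran}(P_\tau^+-P_\tau^-)$ over $\Sigma$ are trivial. After choosing orthonormal frames, the problem is to extend a map $\partial\Sigma\cong S^{j-1}\to\mathcal X$ over $\Sigma$, where
$$\mathcal X=\{\text{isometries }S\colon\mathbb C^k\to\mathbb C^{N^+}\text{ whose range contains }\mathbb C^{N^-}\}.$$
For $j=0$ the task is only to show $\mathcal X\ne\emptyset$, and this holds because $N^-\le k\le N^+$.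

**Step 8.4: connectivity of $\mathcal X$.** This is where the room in (10) is used. For $S\in\mathcal X$ the projection $SS^*$ is the identity on $\mathbb C^{N^-}$, so $S^*|_{\mathbb C^{N^-}}$ is isometric. Consider
$$\Psi\colon\mathcal X\to\mathrm{St}_{N^-}(\mathbb C^k),\qquad S\mapsto S^*|_{\mathbb C^{N^-}}.$$
It is $U(k)$-equivariant for $u\cdot S=Su^*$ and $u\cdot\xi=u\xi$. The map $U(k)\to\mathrm{St}_{N^-}(\mathbb C^k)=U(k)/U(k-N^-)$ has local sections, and these move the fibers of $\Psi$ onto each other, so $\Psi$ is a locally trivial bundle. Its fiber over the standard inclusion $\mathbb C^{N^-}\subset\mathbb C^k$ consists of the $S$ with $S^*e_i=e_i$ for $i\le N^-$. For these, $Se_i=SS^*e_i=e_i$, and $S$ maps the complement $\mathbb C^{k-N^-}$ isometrically into $\mathbb C^{N^+}\ominus\mathbb C^{N^-}$. So the fiber is $\mathrm{St}_{k-N^-}(\mathbb C^{N^+-N^-})$.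

By fact 5 the base is $2(k-N^-)$-connected and the fiber is $2(N^+-k)$-connected. By the exact homotopy sequence, $\pi_l(\mathcal X)=0$ for $0\le l\le2\min(k-N^-,N^+-k)$. By (10), this bound is at least $\dim F$. Since $j-1\le\dim F-1$, every map $S^{j-1}\to\mathcal X$ extends over the $j$-ball. This completes the induction.

**Step 8.5: conclusion.** By Step 4.4, $S\in M_{1\times\nu}(\mathcal A)=M_{1\times\nu}(B)$. Since $S^*S=R$ is a projection, $p:=SS^*\in B$ is a projection. For $z\in\Sigma$ we have $P_\Sigma^-(z)\le\pi_z(p)\le P_\Sigma^+(z)$ with $\gamma_\Sigma^->s-2\eta$ and $\gamma_\Sigma^+<s+2\eta$. So $p$ has the required property. $\square$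

## 9. Two-by-two blocks near the points $s_i$

We now prove Proposition 3. On the part of the representation where $\hat\theta\approx s_i$, the unitary $t$ looks like $\cos s_i+\mathrm i\sin s_i\,v$, where $v$ is a symmetry exchanging $A^+$ and $A^-$. So we cut $A^+$ into pieces with Lemma 7, carry the pieces to $A^-$ by $v$, and obtain $2\times2$ matrix units.

**Step 9.1: cutting $A^+$.** Given $\delta$, choose $N\ge4$ with $12\pi/N\le\delta$. Put
$$h=\tfrac\pi N,\quad s_i=ih,\quad\eta=\tfrac h{10},\quad s_i^-=s_i-\tfrac h5,\quad s_i^+=s_i+\tfrac h5,\quad m_0=m_2(\eta),$$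
and let $m\ge m_0$. All spectral projections and inequalities below are understood in every $\pi_z$, $z\in\Delta$; these representations are jointly faithful on $B$. We write $1_Z=1_Z(\hat\theta)$. For $1\le i\le N-1$ we have $2\eta<s_i<\pi-2\eta$, so Lemma 7 gives projections $p_i\in B$ with
$$1_{[0,s_i^-]}A^+\le p_i\le1_{[0,s_i^+]}A^+.$$
Put $p_0=0$ and $p_N=A^+$. As $s_i^+<s_{i+1}^-$, we have $p_0\le p_1\le\dots\le p_N$. Let $q_i=p_i-p_{i-1}$ for $1\le i\le N$. These are orthogonal projections with sum $A^+$. The range of $q_i$ lies in that of $p_i$ and is orthogonal to that of $p_{i-1}$, so $q_i\le1_{J_i}A^+$, where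
$$J_1=[0,s_1^+],\qquad J_i=(s_{i-1}^-,s_i^+]\ (1<i<N),\qquad J_N=(s_{N-1}^-,\pi].$$
We have $J_i\cap J_j=\emptyset$ if $|i-j|\ge2$, and $|\theta-s_i|\le2h$ for $\theta\in J_i$.

**Step 9.2: the symmetry $v$.** It carries pieces of $A^+$ to $A^-$. Let $y=\frac{t-t^*}{2\mathrm i}$. It is self-adjoint, commutes with $\hat\theta$, and satisfies $yu_a=-u_ay$, $y^2=1-\cos^2\hat\theta=\sin^2\hat\theta$ and $t=\cos\hat\theta+\mathrm iy$. Let $\omega\colon[0,\pi]\to[0,1]$ be continuous, zero near $0$ and $\pi$, and equal to $1$ on $[s_1^-,s_{N-1}^+]$. Put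
$$v=y\,\frac{\omega(\hat\theta)}{\sin\hat\theta}\in B.$$
Then $v=v^*$, $v^2=\omega(\hat\theta)^2$, $vA^+=A^-v$, and $v$ commutes with $\hat\theta$ and $y$. For $2\le i\le N-1$ we have $J_i\subset[s_1^-,s_{N-1}^+]$, so $v^2q_i=q_i=q_iv^2$. Hence the elements $q_i^-:=vq_iv$ are mutually orthogonal projections with $q_i^-\le1_{J_i}A^-$.

**Step 9.3: the rest of $A^-$.** Near $0$ and $\pi$ the symmetry $v$ is not available, so the remaining part of $A^-$ must be split by hand. Let
$$e=A^--\sum_{i=2}^{N-1}q_i^-=A^--v(p_{N-1}-p_1)v,$$
a projection in $B$. Since $p_{N-1}-p_1\ge1_{(s_1^+,s_{N-1}^-]}A^+$ and $\omega=1$ on $(s_1^+,s_{N-1}^-]$, we get $v(p_{N-1}-p_1)v\ge1_{(s_1^+,s_{N-1}^-]}A^-$, that is,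
$$e\le(1_{[0,s_1^+]}+1_{(s_{N-1}^-,\pi]})A^-.\tag{11}$$
Moreover $e$ commutes with $1_{[0,s_1^+]}$. The elements $v$ and $A^-$ do. The inequalities $p_1\le1_{[0,s_1^+]}A^+\le p_{N-1}$ give $p_11_{[0,s_1^+]}=1_{[0,s_1^+]}p_1=p_1$ and $p_{N-1}1_{[0,s_1^+]}=1_{[0,s_1^+]}p_{N-1}=1_{[0,s_1^+]}A^+$.

Let $\kappa$ be continuous with $\kappa=1$ on $[0,s_1^+]$ and $\kappa=0$ on $[s_{N-1}^-,\pi]$. By (11),
$$q_1^-:=e\,\kappa(\hat\theta)=e1_{[0,s_1^+]}\in B,$$
and this is a projection with $q_1^-\le1_{J_1}A^-$. Put $q_N^-:=e-q_1^-$, a projection with $q_N^-\le1_{J_N}A^-$.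

**Step 9.4: the algebra $E_0$.** Let
$$E_0=\operatorname{span}\{q_1,q_1^-,q_N,q_N^-\}+\sum_{i=2}^{N-1}\operatorname{span}\{q_i,\ vq_i,\ q_iv,\ vq_iv\}.$$
For $2\le i\le N-1$ the elements $q_i,vq_i,q_iv,vq_iv$ multiply as matrix units $e_{11},e_{21},e_{12},e_{22}$. Indeed $q_iv^2=q_i$, and $q_ivq_i=q_iA^+vA^+q_i=q_ivA^-A^+q_i=0$; all the products follow from these two relations. The projections $q_1,\dots,q_N,q_1^-,\dots,q_N^-$ are mutually orthogonal, and $vq_i=q_i^-vq_i$, $q_iv=q_ivq_i^-$, so the summands are mutually orthogonal. Thus $E_0$ is a finite-dimensional $C^*$-algebra, a quotient of $\mathbb C^4\oplus M_2^{\,N-2}$. It contains $1=\sum_i(q_i+q_i^-)$ and $u_a=\sum_iq_i-\sum_iq_i^-$.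

**Step 9.5: $t$ is close to $E_0$.** Let $Q_i=q_i+q_i^-\le1_{J_i}$, so $\sum_iQ_i=1$. The intervals $J_i$ overlap, and the following device handles this:
$$\text{if }x_i=1_{J_i}x_iQ_i\text{ and }\|x_i\|\le\mu\text{ for all }i,\text{ then }\Big\|\sum_ix_i\Big\|\le2\mu.\tag{12}$$
Among indices of the same parity, both the ranges and the initial spaces of the $x_i$ are orthogonal, so each of the two partial sums has norm $\le\mu$.

*The cosine.* We have
$$\cos\hat\theta-\sum_i\cos(s_i)Q_i=\sum_i(\cos\hat\theta-\cos s_i)1_{J_i}Q_i,$$
and each summand has norm $\le2h$. By (12) the sum has norm $\le4h$.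

*The sine.* Let $Y_0=\sum_{i=2}^{N-1}\sin(s_i)(vq_i+q_iv)\in E_0$. Then $y-Y_0=\sum_ix_i$ with $x_1=yQ_1$, $x_N=yQ_N$ and $x_i=yQ_i-\sin(s_i)(vq_i+q_iv)$ for $1<i<N$. For $i=1,N$ we have $\|x_i\|\le\sup_{J_i}\sin\le2h$. For $1<i<N$, on the range of $1_{J_i}$ we have $\omega(\hat\theta)=1$, so $y=v\sin\hat\theta$ and $yv=\sin\hat\theta$ there. Hence $yq_i=v\sin(\hat\theta)q_i$, $yq_i^-=yvq_iv=\sin(\hat\theta)q_iv$, and
$$x_i=v(\sin\hat\theta-\sin s_i)1_{J_i}q_i+(\sin\hat\theta-\sin s_i)1_{J_i}q_iv,\qquad\|x_i\|\le4h.$$
Moreover $x_i=1_{J_i}x_iQ_i$: on the left, $v$ and $y$ commute with $1_{J_i}$, and on the right, $q_ivq_i=0$, $q_iq_i^-=0$ and $q_ivq_i^-=q_iv$. By (12), $\|y-Y_0\|\le8h$.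

Since $t=\cos\hat\theta+\mathrm iy$, we get $\operatorname{dist}(t,E_0)\le12h\le\delta$. As $\iota(TJ)=t\,u_a$ with $u_a\in E_0$ unitary, also $\operatorname{dist}(\iota(TJ),E_0)\le\delta$, and $\iota(J)=u_a\in E_0$. This proves Proposition 3, and with Section 3 it proves Theorem 1. $\blacksquare$

## 10. All dihedral odometers

We prove Theorem 2. It shows that the homomorphism of Section 1 is the only obstruction in this family.

**Step 10.1: setup.** Let $U_k\subset X=\varprojlim D/H_k$ be the clopen set of $x$ whose $k$-th coordinate is the coset $H_k$. The translates $\gamma U_k$, $\gamma\in D/H_k$, partition $X$, and these partitions generate the topology. As in Section 2, compactness gives $[[\alpha]]=\bigcup_k\Gamma_k$, where $\Gamma_k$ is the increasing sequence of subgroups of those $g$ that admit a $c_g$ constant on each $\gamma U_k$. A finite-index subgroup of $D$ meets $\langle T\rangle$ in some $\langle T^n\rangle$. So it is either $\langle T^n\rangle$, which has index $2n$ and is infinite cyclic, or $\langle T^n,T^jJ\rangle$, which has index $n$ and is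 not cyclic. Write $H_k=\langle T^{n_k}\rangle$ or $H_k=\langle T^{n_k},T^{j_k}J\rangle$. Then $n_k\mid n_{k+1}$ and $n_k\to\infty$. We show that all of (i)–(v) hold if no $H_k$ is cyclic, and that all fail otherwise.

**Step 10.2: if no $H_k$ is cyclic, all five conditions hold.** We reduce to Theorem 1. Identify $D/H_k$ with $\mathbb Z_{n_k}$ via $T^iH_k\leftrightarrow i$. Since $JH_k=J(T^{j_k}J)H_k=T^{-j_k}H_k$, the element $J$ acts by $i\mapsto-i-j_k$. From $H_{k+1}\subset H_k$ we get $j_{k+1}\equiv j_k\pmod{n_k}$. So $X=\varprojlim\mathbb Z_{n_k}$, $Tx=x+1$ and $Jx=-x-j$ with $j=(j_k)\in X$.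

The compact group $X/2X$ is topologically generated by the class of $1$ and killed by $2$, so it consists of the classes of $0$ and $1$. Hence there are $i\in\{0,1\}$ and $x_0\in X$ with $2x_0=i-j$. Let $J':=T^iJ\colon x\mapsto-x-j+i$. The translation $x\mapsto x-x_0$ conjugates $T$ to $T$, and $J'$ to
$$x\mapsto-(x+x_0)-j+i-x_0=-x.$$
Since $T\mapsto T$, $J\mapsto J'$ defines an automorphism of $D$, and $[[\alpha]]$ is unchanged by precomposing $\alpha$ with an automorphism of $D$, we are in the situation of Theorem 1, after discarding the $k$ with $n_k=1$. This is also the last assertion of Theorem 2.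

So (i) holds. It implies (ii): approximate a self-adjoint element from a finite-dimensional $C^*$-subalgebra and take the real part, which has finite spectrum. The action is not free, since $J'x_0=-x_0+2x_0=x_0$. So (iv) holds. Each group $\Gamma_k\cong D\wr S_{n_k}$ is generated by involutions, so $[[\alpha]]_{ab}$ is an elementary abelian $2$-group, and (iii) holds. Condition (v) is the assumption.

**Step 10.3: if some $H_{k_0}$ is cyclic, (iv) and (v) fail.** The subgroups decrease, so $H_k=\langle T^{n_k}\rangle$ for $k\ge k_0$. These are normal in $D$ with trivial intersection. An element that fixes a point of $X$ lies in a conjugate of $H_k$, hence in $H_k$, for all $k\ge k_0$, so it is trivial. Thus $\alpha$ is free and (iv) fails. By assumption (v) fails.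

**Step 10.4: if some $H_{k_0}$ is cyclic, labels add up to a homomorphism.** Let $\mathcal R_{k_0}\ni1$ be a transversal of $D/H_{k_0}$, and for $k\ge k_0$ let
$$\mathcal R_{k+1}=\{\rho T^{n_ki}:\rho\in\mathcal R_k,\ 0\le i<n_{k+1}/n_k\},$$
a transversal of $D/H_{k+1}$ containing $1$. Let $k\ge k_0$ and $g\in\Gamma_k$. On $\rho U_k$, $\rho\in\mathcal R_k$, $g$ acts as $\rho'T^{n_kd_\rho}\rho^{-1}$ with unique $\rho'\in\mathcal R_k$ and $d_\rho\in\mathbb Z$, because $H_k$ is the stabilizer of $U_k$ and $\alpha$ is free. If $g'$ acts on $\rho'U_k$ as $\rho''T^{n_kd'_{\rho'}}\rho'^{-1}$, then $g'g$ acts on $\rho U_k$ as $\rho''T^{n_k(d'_{\rho'}+d_\rho)}\rho^{-1}$. Since $\rho\mapsto\rho'$ is a bijection, $\phi_k(g)=\sum_\rho d_\rho$ defines a homomorphism $\Gamma_k\to\mathbb Z$.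

It is compatible with $\Gamma_k\subset\Gamma_{k+1}$. Put $M=n_{k+1}/n_k$. On $\rho T^{n_ki}U_{k+1}$ we have $g=\rho'T^{n_k(d_\rho+i)}(\rho T^{n_ki})^{-1}$. Write $d_\rho+i=i'+Me_{\rho,i}$ with $0\le i'<M$. Then $g=(\rho'T^{n_ki'})T^{n_{k+1}e_{\rho,i}}(\rho T^{n_ki})^{-1}$ there, so the new label is $e_{\rho,i}$. Because $i\mapsto i'$ is a bijection,
$$\sum_ie_{\rho,i}=\frac1M\sum_i(d_\rho+i-i')=d_\rho.$$
So we obtain a homomorphism $[[\alpha]]\to\mathbb Z$. It is surjective, since the element acting as $T^{n_k}$ on $U_k$ and trivially elsewhere maps to $1$.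

**Step 10.5: consequences.** The abelianization $[[\alpha]]_{ab}$ maps onto $\mathbb Z$, so (iii) fails. The algebra $C^*([[\alpha]])$ has the quotient $C^*(\mathbb Z)=C(\mathbb T)$. This does not have real rank zero: a self-adjoint element of finite spectrum is a constant function, since $\mathbb T$ is connected, and the real part of the coordinate function is not a limit of constants. Real rank zero passes to quotients, because a self-adjoint element of the quotient lifts to a self-adjoint element, and images of elements of finite spectrum have finite spectrum. So (ii) fails. As (i) implies (ii), (i) fails too.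

Thus (i)–(v) are equivalent, and Theorem 2 is proved. $\blacksquare$
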